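\title{Infinitely many homoclinic classes of large entropy for smooth local diffeomorphisms of surfaces}

\begin{abstract}
For all integers $d\ge 2$ and $q\ge 2$ we construct, on the torus and on the Klein bottle, a $C^\infty$ local diffeomorphism of degree $d$ with infinitely many saddle fixed points whose topological homoclinic classes are pairwise distinct and all contain one and the same horseshoe of entropy $\log q$. This disproves the conjecture that, for every $\chi>0$, only finitely many topological homoclinic classes have entropy larger than $\log\deg(f)+\chi$. In the example, every ergodic measure that is homoclinically related to one of the saddles has entropy at most $\log\frac{1+\sqrt5}{2}$, so the entropy of the topological classes is carried by measures outside the corresponding measured classes.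
\end{abstract}

\section{Introduction}

\subsection{Entropy beyond the degree}

A \emph{closed surface} is a compact two-dimensional $C^\infty$ Riemannian manifold $M$ without boundary; $\operatorname{dist}$ denotes its distance. A \emph{local diffeomorphism} is a $C^1$ map $f:M\to M$ such that $Df_x$ is an isomorphism for every $x\in M$. When $M$ is connected, such a map is a covering. We write $\deg(f)$ for its topological degree; on the Klein bottle, which is not orientable, the degree means the number of preimages of a point. For a compact $f$-invariant set $K$, we write $h_{\mathrm{top}}(f,K)$ for the topological entropy of $f|_K$, and $h(f,\nu)$ is the entropy of an invariant Borel probability measure $\nu$.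

By a theorem of Misiurewicz and Przytycki, $h_{\mathrm{top}}(f)\ge\log\deg(f)$. This much entropy is forced by the topology of the map and needs no interplay of contraction and expansion: the map $(x,y)\mapsto(x,dy)$ of the torus has degree $d$, entropy $\log d$, and contracts no direction. It is natural to ask how the entropy in excess of $\log\deg(f)$ is organized, and homoclinic classes are the pieces into which one tries to sort it.

\subsection{Measured and topological homoclinic classes}

A point has several pasts under a non-invertible map, and unstable manifolds depend on the past. One therefore works in the \emph{natural extension}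
\[
M_f=\{\hat x=(x_k)_{k\in\mathbb Z}\in M^{\mathbb Z} : f(x_k)=x_{k+1}\text{ for all }k\},
\]
with the shift $\hat f((x_k)_k)=(x_{k+1})_k$ and the projection $\pi(\hat x)=x_0$. Every ergodic $f$-invariant Borel probability measure $\mu$ has a unique $\hat f$-invariant lift $\hat\mu$, that is, $\pi_*\hat\mu=\mu$, and $\hat\mu$ is ergodic. Birkhoff's theorem for $\hat f$ and $\hat f^{-1}$ gives the recurrence property that we use repeatedly:
\begin{equation}\label{eq:recurrence}
\mu(B)>0\ \Longrightarrow\ \text{for $\hat\mu$-a.e.\ $\hat x$, $x_k\in B$ for infinitely many $k>0$ and infinitely many $k<0$.}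
\end{equation}

For an ergodic $\mu$, the \emph{Lyapunov exponents} are the values of $\lim_{k\to\infty}\frac1k\log\|Df^k_x\xi\|$ for $\mu$-a.e.\ $x$ and nonzero tangent vectors $\xi$ at $x$; there are at most two of them and they do not depend on $x$. The measure is \emph{hyperbolic of saddle type} if it has one positive and one negative exponent. If $f^T(P)=P$, the exponents of the orbit measure $\mu_P=\frac1T\sum_{k<T}\delta_{f^k(P)}$ are the numbers $\frac1T\log|\lambda|$, where $\lambda$ is an eigenvalue of $Df^T_P$, and $\hat\mu_P$ is carried by the finite orbit of the periodic lift $\hat P$ of $P$.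

Let $f$ be $C^r$ with $r>1$ and let $\mu$ be hyperbolic of saddle type. Then $\hat\mu$-a.e.\ $\hat x$ has Pesin \emph{local stable and unstable manifolds} $W^s_{\mathrm{loc}}(\hat x)$ and $W^u_{\mathrm{loc}}(\hat x)$. These are embedded curves that contain $x_0$ in their interior, and there is a constant $C=C(\hat x)$ such that for all $k\ge0$
\begin{equation}\label{eq:pesin}
\begin{aligned}
\operatorname{dist}(f^k(z),x_k)&\le Ce^{-k/C}\operatorname{dist}(z,x_0)&&\text{for } z\in W^s_{\mathrm{loc}}(\hat x),\\
\operatorname{dist}(z_{-k},x_{-k})&\le Ce^{-k/C}\operatorname{dist}(z,x_0)&&\text{for } z\in W^u_{\mathrm{loc}}(\hat x)\text{ and some lift }\hat z\text{ of }z.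
\end{aligned}
\end{equation}
Nothing else about these curves will be used. There are also global manifolds $W^s(\hat x)$ and $W^u(\hat x)$; a point $z$ belongs to $W^u(\hat x)$ if it has a lift $\hat z$ with $\operatorname{dist}(z_{-k},x_{-k})\to0$ as $k\to\infty$. Thus $W^u_{\mathrm{loc}}(\hat x)\subset W^u(\hat x)$ and $f(W^u(\hat x))\subset W^u(\hat f\hat x)$.

For two ergodic measures $\mu_1,\mu_2$ of saddle type, write $\mu_1\preceq\mu_2$ if there are measurable sets $\hat A_1,\hat A_2\subset M_f$ with $\hat\mu_i(\hat A_i)>0$ such that $W^u(\hat x_1)$ and $W^s(\hat x_2)$ have a point of transverse intersection for every pair $(\hat x_1,\hat x_2)\in\hat A_1\times\hat A_2$. For a given pair this means that there are integers $a,b\ge0$, which may depend on the pair, such that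
\begin{equation}\label{eq:related}
f^{a+b}\big(W^u_{\mathrm{loc}}(\hat f^{-b}\hat x_1)\big)\quad\text{and}\quad W^s_{\mathrm{loc}}(\hat f^{a}\hat x_2)\quad\text{have a point of transverse intersection.}
\end{equation}
Such a point lies on an orbit that follows $\hat x_1$ in the past and $\hat x_2$ in the future. The measures are \emph{homoclinically related}, $\mu_1\overset{h}{\sim}\mu_2$, if $\mu_1\preceq\mu_2$ and $\mu_2\preceq\mu_1$. Lima, Obata and Poletti showed that for $C^r$ local diffeomorphisms, $r>1$, this is an equivalence relation on ergodic hyperbolic measures of saddle type. The class of $\mu$ is its \emph{measured homoclinic class} $\mathcal M(\mu)$. The \emph{topological homoclinic class} $\mathrm{HC}(\mu)$ is the closure of the union of the supports of all measures in $\mathcal M(\mu)$. It is a compact, $f$-invariant, transitive set.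

\subsection{The question}

Two finiteness results are known. Buzzi, Crovisier and Sarig proved that for a $C^\infty$ surface diffeomorphism (the case $\deg(f)=1$) and every $\chi>0$, only finitely many measured homoclinic classes contain a measure of entropy larger than $\chi$. For a $C^\infty$ local diffeomorphism of a closed surface with $h_{\mathrm{top}}(f)>\log\deg(f)$, there is $\epsilon>0$ such that only finitely many measured homoclinic classes contain a measure $\nu$ with $h(f,\nu)>h_{\mathrm{top}}(f)-\epsilon$. The following statement is posed as an open conjecture in \cite{Ghezal}.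

\begin{quote}
\textbf{Conjecture.} \emph{Let $M$ be a closed surface and $f$ a $C^\infty$ local diffeomorphism of $M$. Then, for any $\chi>0$, the number of topological homoclinic classes $\mathrm{HC}(\mu)$ such that $h_{\mathrm{top}}(f,\mathrm{HC}(\mu))>\log\deg(f)+\chi$ is finite.}
\end{quote}

The threshold cannot be placed lower: Example~\ref{ex:product} below has infinitely many classes of entropy exactly $\log\deg(f)$. Above the threshold one is tempted to argue as follows. By the variational principle, a class $\mathrm{HC}(\mu)$ of entropy larger than $\log\deg(f)+\chi$ carries an ergodic measure $\nu$ with $h(f,\nu)>\log\deg(f)+\chi$. If $\nu$ could always be found in $\mathcal M(\mu)$, the conjecture would reduce to a finiteness statement for measured classes of the same form as the two results above. The weak point is the closure in the definition of $\mathrm{HC}(\mu)$: it can add invariant sets whose measures are not related to $\mu$, and different classes can share such a set.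

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $M$ be the torus or the Klein bottle, and let $d\ge2$ and $q\ge2$ be integers. There are a $C^\infty$ local diffeomorphism $f:M\to M$ of degree $d$, hyperbolic saddle fixed points $O_n$ $(n\ge1)$ with $\mu_n:=\delta_{O_n}$, and a compact set $K$ with $f|_K$ conjugate to the full shift on $q$ symbols, such that
\begin{enumerate}
\item[(1)] $K\subset\mathrm{HC}(\mu_n)$ for all $n$, hence $h_{\mathrm{top}}(f,\mathrm{HC}(\mu_n))\ge\log q$;
\item[(2)] $O_n\in\mathrm{HC}(\mu_n)\setminus\mathrm{HC}(\mu_m)$ for all $m>n$, so the sets $\mathrm{HC}(\mu_n)$ are pairwise distinct.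
\end{enumerate}
\end{theorem}

Given $d\ge2$ and $\chi>0$, choose $q$ with $\log q>\log d+\chi$. Then infinitely many topological homoclinic classes of $f$ have entropy larger than $\log d+\chi$. So the conjecture is false, for every degree $d\ge2$ and every $\chi>0$, on both surfaces. These are the only connected closed surfaces that carry a local diffeomorphism of degree $d\ge2$: a $d$-fold covering multiplies the Euler characteristic by $d$, so the Euler characteristic of $M$ must vanish.

The second result is not needed for the disproof. It locates the entropy in the example.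

\begin{proposition}\label{prop:entropy}
For the map $f$ constructed in the proof of Theorem~\ref{thm:main}, every $\nu\in\mathcal M(\mu_n)$ satisfies $h(f,\nu)\le\log\frac{1+\sqrt5}2<\log2\le\log d$.
\end{proposition}

Thus the entropy of $\mathrm{HC}(\mu_n)$ is carried by measures outside $\mathcal M(\mu_n)$. The example says nothing about the analogous statement for \emph{measured} classes that contain a measure of entropy larger than $\log d+\chi$, and it does not touch the case $\deg(f)=1$.

The map is built from three pieces arranged in a cycle: a ladder of saddles $O_n$ at decreasing heights, a horseshoe $K$, and a source. Unstable curves stay horizontal, so the essential dynamics is that of the height, a one-dimensional problem solved in Section~\ref{sec:heights}. Sections~\ref{sec:model} and~\ref{sec:realization} turn it into a planar model and then into a map of $M$. Parts (2) and (1) of Theorem~\ref{thm:main} are proved in Sections~\ref{sec:separation} and~\ref{sec:periodic}, and Proposition~\ref{prop:entropy} in Section~\ref{sec:entropy}.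

\section{Saddle periodic points and a first example}\label{sec:prelim}

In this section $f$ is any $C^\infty$ local diffeomorphism of a closed surface. The first lemma bounds a class from above; it is our only tool for telling classes apart.

\begin{lemma}\label{lem:closure}
Let $O$ be a hyperbolic saddle fixed point and $\hat O$ the constant sequence $(O)_{k\in\mathbb Z}$. If $\nu\in\mathcal M(\delta_O)$, then $\operatorname{supp}\nu\subset\overline{W^u(\hat O)}$. Hence $\mathrm{HC}(\delta_O)\subset\overline{W^u(\hat O)}$.
\end{lemma}

\begin{proof}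
We use only $\delta_O\preceq\nu$. The lift of $\delta_O$ is $\delta_{\hat O}$, so the set $\hat A_1$ in the definition contains $\hat O$. Hence for $\hat x$ in a set $\hat A_2$ of positive $\hat\nu$-measure there are $a,b\ge0$ and a point $p\in f^{a+b}(W^u_{\mathrm{loc}}(\hat O))\cap W^s_{\mathrm{loc}}(\hat f^a\hat x)$. Then $f^k(p)\in W^u(\hat O)$ for all $k\ge0$, and $\operatorname{dist}(f^k(p),x_{a+k})\to0$. Apply \eqref{eq:recurrence} to the countably many members of a base of the topology that meet $\operatorname{supp}\nu$: we may choose $\hat x\in\hat A_2$ whose forward orbit accumulates on every point of $\operatorname{supp}\nu$. The forward orbit of $p$ has the same accumulation points, and these lie in $\overline{W^u(\hat O)}$.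
\end{proof}

The second lemma identifies the Pesin manifolds of the periodic points that we shall meet.

\begin{lemma}\label{lem:local}
Let $f^T(P)=P$. Suppose that in a chart $(u,v)$ on a neighborhood $N$ of $P=(u_P,v_P)$ we have $f^T(u,v)=(a(u),b(v))$ with $a,b$ affine, $|a'|>1$ and $0<|b'|<1$. Then $\mu_P$ is of saddle type, $W^s_{\mathrm{loc}}(\hat P)$ contains a vertical segment with $P$ in its interior, and $W^u_{\mathrm{loc}}(\hat P)$ contains a horizontal segment with $P$ in its interior.
\end{lemma}

\begin{proof}
The eigenvalues of $Df^T_P$ are $a'$ and $b'$. If $z\in W^s_{\mathrm{loc}}(\hat P)$ is close to $P$, then by \eqref{eq:pesin} all points $f^{kT}(z)$ lie in $N$ and tend to $P$. Their horizontal deviation from $u_P$ is multiplied by $a'$ at each step, so it is zero. Hence a subarc of $W^s_{\mathrm{loc}}(\hat P)$ around $P$ lies on the vertical line through $P$, and such a subarc is a segment. If $z\in W^u_{\mathrm{loc}}(\hat P)$ is close to $P$, the points $z_{-kT}$ of the lift in \eqref{eq:pesin} lie in $N$ and tend to $P$. Their vertical deviation from $v_P$ is multiplied by $1/b'$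 at each backward step, so it is zero, and a subarc around $P$ lies on the horizontal line through $P$.
\end{proof}

\begin{example}[a ladder of classes at the threshold]\label{ex:product}
Let $g$ be a $C^\infty$ orientation-preserving diffeomorphism of $\mathbb R/\mathbb Z$ with infinitely many fixed points $y_n$, near each of which $g$ is an affine contraction; formula \eqref{eq:g0} below produces one. Let $f(x,y)=(dx,g(y))$ on the torus, $O_n=(0,y_n)$ and $C_n=\mathbb R/\mathbb Z\times\{y_n\}$. If a past converges to $O_n$, its second coordinates form a backward orbit of $g$ that converges to $y_n$, which repels under $g^{-1}$; so they all equal $y_n$. Thus $W^u(\hat O_n)\subset C_n$, and $\mathrm{HC}(\delta_{O_n})\subset C_n$ by Lemma~\ref{lem:closure}. Conversely, every periodic point of $C_n$ satisfies the hypotheses of Lemma~\ref{lem:local}; an iterate of its horizontal unstable segment covers $C_n$ and so crosses the vertical stable segment of every other periodic point of $C_n$. All these periodic orbits are therefore related, they are dense in $C_n$, and $\mathrm{HC}(\delta_{O_n})=C_n$.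 This gives infinitely many classes of entropy exactly $\log d=\log\deg(f)$.
\end{example}

\section{The dynamics of heights}\label{sec:heights}

We want to keep the ladder of Example~\ref{ex:product} and to add a horseshoe $K$ that lies in every class. For $K\subset\mathrm{HC}(\mu_n)$ we need periodic orbits, related to $O_n$, that follow $K$ for a long time and then return to the rung of the ladder they came from. Two things stand in the way. While an orbit follows $K$ for $i$ steps, its height is contracted by a factor $\varepsilon^i$, and the rungs become almost indistinguishable. Moreover, no periodic orbit of $K$ may be related to all the saddles, since otherwise all $\mu_n$ would be related to each other and the classes would coincide. So the way back to the ladder must be open to orbits that came from the ladder, must remember their height, and must be closed to the unstable curves of $K$ itself.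

\subsection{The smallest case: one contraction and one source}\label{sub:toy}

Fix a small $\varepsilon>0$. Let the rungs lie in $[4\varepsilon,5\varepsilon]$, replace the horseshoe by a single saddle that acts on heights by $v\mapsto\varepsilon v$, and add a source that acts on heights by $v\mapsto\varepsilon^{-1}v$. An orbit starts at height $v\in[4\varepsilon,5\varepsilon]$, spends $i$ steps near the saddle and $k$ steps near the source, and may return to the ladder only if its height lies in the \emph{gate} $[2\varepsilon,6\varepsilon]$. The height is $\varepsilon^{i-k}v$. For $k<i$ it is at most $5\varepsilon^2<2\varepsilon$, and for $k>i$ it is at least $4>6\varepsilon$. So the gate is passed exactly when $k=i$, and then the height is $v$ again. The unstable curve of the saddle has height $0$, which the source fixes, so it never reaches the gate.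

All three requirements hold, but the orbits shadow only a fixed point. To shadow a whole horseshoe we place the source at the height $y_*$ of a point of the horseshoe whose past itinerary $\beta$ contains every finite word. The source then undoes the contraction along the prefixes of $\beta$, and along no other word.

\subsection{The contractions $\psi_c$ and the sequence $\beta$}

Fix $q\ge2$ and let $\varepsilon=\frac1{40q}$. The integers $c\in\{0,1,\dots,2q-2\}$ are called \emph{legs}; they will index the vertical legs of a snake-shaped horseshoe, traversed alternately upward and downward. Put $\eta_c=20\varepsilon c=\frac c{2q}$, $J_c=[\eta_c,\eta_c+\varepsilon]\subset[0,1)$, and define affine maps of $\mathbb R$ by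
\[
\psi_c(v)=\eta_c+\varepsilon v\quad(c\text{ even}),\qquad\psi_c(v)=\eta_c+\varepsilon(1-v)\quad(c\text{ odd}).
\]
Then $\psi_c([0,1])=J_c$, and distinct intervals $J_c$ are at distance at least $19\varepsilon$. For a finite word $w=w_1\dots w_r$ of legs put $\psi_w=\psi_{w_1}\circ\dots\circ\psi_{w_r}$; the last letter acts first, and the empty word gives the identity. For an infinite word $w=w_1w_2\dots$ the intervals $\psi_{w_1\dots w_r}([0,1])$ are nested and have length $\varepsilon^r$. Let $y(w)=\lim_r\psi_{w_1\dots w_r}(0)\in J_{w_1}$ be their common point, so that $y(w)=\psi_{w_1\dots w_i}(y(w_{i+1}w_{i+2}\dots))$.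

The $q$ even legs are called \emph{letters}. Fix an infinite sequence $\beta=\beta_1\beta_2\dots$ of letters in which every finite word of letters occurs, for instance the concatenation of all such words. Every word then occurs infinitely often, because it is a suffix of arbitrarily long words. Put
\[
\beta|_i=\beta_1\dots\beta_i,\qquad y_*=y(\beta)\in[0,1),\qquad s_i=y(\beta_{i+1}\beta_{i+2}\dots)\in J_{\beta_{i+1}}\qquad(i\ge0).
\]
Since $y_*=\psi_{\beta|_i}(s_i)$ and $\psi_{\beta|_i}$ is affine of slope $+\varepsilon^i$ (this is why $\beta$ uses even legs only),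
\begin{equation}\label{eq:affine}
\psi_{\beta|_i}(v)-y_*=\varepsilon^i(v-s_i)\qquad(v\in\mathbb R,\ i\ge0).
\end{equation}
So contracting along $\beta|_i$ and then expanding $i$ times by $\varepsilon^{-1}$ about $y_*$ produces the deviation $v-s_i$ from $y_*$: the height is recovered up to a \emph{downward} translation by $s_i\ge0$. The loss is small when a block of zeros follows, since $\psi_0(v)=\varepsilon v$:
\begin{equation}\label{eq:zeros}
\beta_{i+1}=\dots=\beta_{i+r}=0\ \Longrightarrow\ 0\le s_i=\varepsilon^rs_{i+r}\le\varepsilon^r.
\end{equation}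
The case of \S\ref{sub:toy} corresponds to $\beta=000\dots$, where $y_*=s_i=0$.

\subsection{The gate lemma}

An orbit may follow any word of legs, odd ones included, and stay near the source for any number of steps. The next lemma shows that only the combinations in \eqref{eq:affine} pass the gate.

\begin{lemma}\label{lem:gate}
Let $k\ge0$.
\begin{enumerate}
\item[(a)] Let $v\in[4\varepsilon,5\varepsilon]$, let $w$ be a finite, possibly empty, word of legs, and let $t=\varepsilon^{-k}(\psi_w(v)-y_*)$. If $t\in[2\varepsilon,6\varepsilon]$, then $w=\beta|_k$, $\beta_{k+1}=0$, and $t=v-s_k\in[3\varepsilon,v]$.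
\item[(b)] Let $w$ be an infinite word of legs and $t=\varepsilon^{-k}(y(w)-y_*)$. Then $t\notin[2\varepsilon,6\varepsilon]$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Case 1: $w=\beta|_i$ for some $i\ge0$.} By \eqref{eq:affine}, $t=\varepsilon^{i-k}(v-s_i)$. If $\beta_{i+1}\ne0$, then $s_i\ge\eta_2=40\varepsilon>v$, so $t<0$. If $\beta_{i+1}=0$, then $s_i\in[0,\varepsilon]$ and $v-s_i\in[3\varepsilon,5\varepsilon]$. For $k>i$ this gives $t\ge3>6\varepsilon$, and for $k<i$ it gives $t\le5\varepsilon^2<2\varepsilon$. For $k=i$ we get $t=v-s_i\in[3\varepsilon,v]$.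

\emph{Case 2: $w$, finite or infinite, is neither a prefix of $\beta$ nor equal to $\beta$.} Let $i$ be the length of the longest common prefix of $w$ and $\beta$, and let $c=w_{i+1}\ne\beta_{i+1}$. The height $\psi_w(v)$, respectively $y(w)$, equals $\psi_{\beta|_i}(v')$ with $v'\in J_c$. By \eqref{eq:affine}, $t=\varepsilon^{i-k}(v'-s_i)$, and $s_i\in J_{\beta_{i+1}}$, so $19\varepsilon\le|v'-s_i|\le1$. If $k\ge i$, then $|t|\ge19\varepsilon>6\varepsilon$. If $k<i$, then $|t|\le\varepsilon<2\varepsilon$.

\emph{Case 3: $w=\beta$.} Then $t=0$.
\end{proof}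

\begin{remark}\label{rem:range}
Part (a) fails for starting heights in $J_0$. Suppose $\beta_{i+1}=0$ and let $v=\psi_0(s_{i+1}+5\varepsilon)\in J_0$. Then $\psi_{\beta|_i}(v)=\psi_{\beta|_{i+1}}(s_{i+1}+5\varepsilon)$, and \eqref{eq:affine} gives $\varepsilon^{-(i+1)}(\psi_{\beta|_i}(v)-y_*)=5\varepsilon>v$. So heights on the ladder must be prevented from drifting down out of $[4\varepsilon,5\varepsilon]$ under repeated losses. This is the task of the function $\theta$ below.
\end{remark}

\subsection{The ladder map $g$ and the gate map $\theta$}

The rungs are $y_n=4.5\varepsilon+0.4\varepsilon/n$, a decreasing sequence, and we put $\rho_n=0.02\varepsilon/n^2$. The intervals $[y_n-2\rho_n,y_n+2\rho_n]$ lie in $(4.5\varepsilon,5\varepsilon)$, and they are pairwise disjoint because $y_n-y_{n+1}=\frac{0.4\varepsilon}{n(n+1)}\ge\frac{0.2\varepsilon}{n^2}>4\rho_n$. Choose $\zeta\in C^\infty(\mathbb R,[0,1])$ equal to $1$ on $[-1,1]$ and to $0$ off $[-2,2]$. For a small constant $\lambda\in(0,1)$ put $\lambda_n=\lambda\rho_n^{\,n}\in(0,1)$ and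
\begin{equation}\label{eq:g0}
g_0(v)=-\sum_{n\ge1}\lambda_n\,(v-y_n)\,\zeta\Big(\frac{v-y_n}{\rho_n}\Big).
\end{equation}
The $n$-th term is $-\lambda_n\rho_n\,\zeta_1((v-y_n)/\rho_n)$ with $\zeta_1(t)=t\zeta(t)$, so its $k$-th derivative is bounded by $\lambda\rho_n^{\,n+1-k}\sup|\zeta_1^{(k)}|$. This is summable in $n$ for each $k$, so $g_0$ is $C^\infty$; the fast decay of $\lambda_n$ is what smoothness at the accumulation point $4.5\varepsilon$ costs. The supports are disjoint, so $|g_0'|\le\lambda\sup|\zeta_1'|<1$ for small $\lambda$. Hence $v\mapsto v+g_0(v)$ is an increasing diffeomorphism of $[-1,1]$ that equals the identity near $\pm1$. Extend it to a smooth increasing diffeomorphism $g:[-2,2]\to[-3,4]$. Then $g(4\varepsilon)=4\varepsilon$ and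
\begin{equation}\label{eq:g}
g(v)=y_n+(1-\lambda_n)(v-y_n)\qquad\text{for }|v-y_n|\le\rho_n .
\end{equation}

Let $\theta:[2\varepsilon,6\varepsilon]\to[-3,4]$ be a smooth increasing diffeomorphism with $\theta(t)=t$ on $[4.2\varepsilon,5\varepsilon]$ and $\theta(3\varepsilon)=4.1\varepsilon$. It converts the deviation $t$ at the gate into a height on the ladder. It is faithful on the range of the rungs, and it lifts low values to $[4.1\varepsilon,4.2\varepsilon]$, which is below all rungs and inside $[4\varepsilon,5\varepsilon]$. Put $A_m=[4\varepsilon,y_m]$. Then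
\begin{equation}\label{eq:Am}
g(A_m)=A_m\qquad\text{and}\qquad\theta([3\varepsilon,y_m])\subset A_m .
\end{equation}
Indeed, $g$ is increasing and fixes both endpoints of $A_m$; and $\theta(t)\in[4.1\varepsilon,4.2\varepsilon]$ for $t\in[3\varepsilon,4.2\varepsilon]$, while $\theta(t)=t$ for $t\in[4.2\varepsilon,y_m]$. Together with Lemma~\ref{lem:gate}(a), this says that a height which starts at or below the rung $y_m$ never returns above it.

\section{A planar model on three rectangles}\label{sec:model}

Take three rectangles, regarded as disjoint, each with coordinates $(u,v)$: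
\[
D_L=[-1,1]\times[-3,4],\qquad D_H=[-1,1]\times[-2,3],\qquad D_R=[-1,1]\times[-\tfrac12,\tfrac32],
\]
for the ladder, the horseshoe and the repelling fixed point, and let $D=D_L\sqcup D_H\sqcup D_R$. We define a map $G$ on $3d$ pairwise disjoint compact subsets of $\operatorname{int}D$, called \emph{branches}, each of which $G$ maps by an orientation-preserving diffeomorphism \emph{onto} one of the three rectangles, with exactly $d$ branches onto each rectangle. The reason for this rigid bookkeeping is that every point of $D$ then has exactly $d$ preimages under $G$. After the model is embedded in a $d$-fold covering, all preimages are accounted for, so an orbit that leaves the model can never come back.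

Let $\alpha_\pm(u)=\frac52(u\mp\frac12)$ and $\alpha_H(u)=\frac{20}3(u+\frac34)$. The maps $\alpha_-,\alpha_+,\alpha_H$ send $[-0.9,-0.1]$, $[0.1,0.9]$, $[-0.9,-0.6]$ onto $[-1,1]$, and $\alpha_-$ fixes $u_0=-\frac56$. Let $J_R$ be the image of $[-\frac12,\frac32]$ under the homothety of ratio $\varepsilon$ and center $y_*$. Since $y_*\in[0,1)$, we have $[y_*-\frac\varepsilon2,y_*+\frac\varepsilon2]\subset J_R\subset(-\frac12,\frac32)$. The six main branches are as follows; $E_{ii'}$ lies in $D_i$ and is mapped onto $D_{i'}$ (Figure~\ref{fig:model}).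
\[
\begin{array}{l|l|l}
\text{branch}&\text{set}&G(u,v)\\ \hline
E_{LL}&[-0.9,-0.1]\times[-2,2]&(\alpha_-(u),\,g(v))\\
E_{LH}&[0.1,0.9]\times[-2,3]&(\alpha_+(u),\,v)\\
E_{HH}&\text{the snake, defined below}&(\ell_c(u),\,\psi_c(v))\text{ on leg }c\\
E_{HR}&[-0.9,-0.6]\times[-\frac12,\frac32]&(\alpha_H(u),\,v)\\
E_{RR}&[-0.9,-0.1]\times J_R&(\alpha_-(u),\,y_*+\varepsilon^{-1}(v-y_*))\\
E_{RL}&[0.1,0.9]\times[y_*+2\varepsilon,y_*+6\varepsilon]&(\alpha_+(u),\,\theta(v-y_*))
\end{array}
\]
The branch $E_{RL}$ is the gate; it lies in $\operatorname{int}D_R$ because $y_*+6\varepsilon<\frac32$. These six branches cover each rectangle twice. If $d>2$, we add $3(d-2)$ \emph{idle} branches: pairwise disjoint small rectangles in $[0.1,0.9]\times[3.2,3.8]\subset D_L$, of which $d-2$ are mapped onto each $D_i$ by an orientation-preserving affine map. The orbits that matter never meet them.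

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.5cm,y=1.1cm,font=\small]
\draw (-1,-1.5) rectangle (1,2); \node at (0,2.25) {$D_L$};
\fill[gray!30] (-0.9,-1) rectangle (-0.1,1) (0.1,-1) rectangle (0.9,1.45);
\fill[gray!30] (0.15,1.62) rectangle (0.31,1.85) (0.42,1.62) rectangle (0.58,1.85) (0.69,1.62) rectangle (0.85,1.85);
\fill (-0.8,0.7) circle (1.2pt) (-0.8,0.4) circle (1.2pt) (-0.8,0.28) circle (1.2pt) (-0.8,0.21) circle (1.2pt);
\node at (-0.5,0.45) {$O_n$}; \node at (-0.5,-0.7) {$E_{LL}$}; \node at (0.5,-0.7) {$E_{LH}$};
\draw (2,-1.25) rectangle (4,1.6); \node at (3,1.85) {$D_H$};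
\fill[gray!30] (2.1,-0.3) rectangle (2.4,0.8); \node at (2.27,1.02) {$E_{HR}$};
\draw[gray!30,line width=7pt,rounded corners=10pt] (2.62,-0.7)--(2.62,1.3)--(3.2,1.3)--(3.2,-0.8)--(3.8,-0.8)--(3.8,1.3);
\draw[dashed] (2,-0.1)--(4,-0.1) (2,0.6)--(4,0.6);
\node at (2.62,0.25) {$0$}; \node at (3.2,0.25) {$1$}; \node at (3.8,0.25) {$2$}; \node at (2.7,-1.0) {$E_{HH}$};
\draw (5,-0.8) rectangle (7,1.2); \node at (6,1.45) {$D_R$};
\fill[gray!30] (5.1,-0.15) rectangle (5.9,0.3) (6.1,0.5) rectangle (6.9,0.95);
\fill (5.2,0.05) circle (1.2pt); \node at (5.58,0.07) {$E_{RR}$}; \node at (6.5,0.72) {$E_{RL}$};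
\draw[->] (1.1,0.3)--(1.9,0.3) node[midway,above] {$E_{LH}$};
\draw[->] (4.1,0.3)--(4.9,0.3) node[midway,above] {$E_{HR}$};
\draw[->] (6,-0.9) .. controls (5,-2.4) and (2.3,-2.2) .. (1.1,-1.3) node[midway,below] {$E_{RL}$};
\end{tikzpicture}
\caption{The planar model for $q=2$ and $d=3$, not to scale. Each shaded set $E_{ii'}\subset D_i$ is mapped diffeomorphically onto the whole rectangle $D_{i'}$; the arrows show the branches that change rectangles. The dots in $D_L$ are the saddle fixed points $O_n$, the dot in $D_R$ is the source, and the three small rectangles in $D_L$ are idle branches. In $D_H$ the dashed lines are the heights $0$ and $1$; between them the snake consists of the vertical legs $0,1,2$, and the horseshoe lives on the even legs.}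
\label{fig:model}
\end{figure}

\subsection*{The snake}
The branch $E_{HH}$ must be a single embedded copy of $D_H$ that crosses the band of heights $[0,1]$ many times; this is why the odd legs, on which it comes back down, cannot be avoided. Let $m_c=-\frac25+\frac65\cdot\frac c{2q-2}\in[-0.4,0.8]$ and $J_c^+=[\eta_c-\frac\varepsilon4,\eta_c+\frac{5\varepsilon}4]$; these intervals are pairwise disjoint. Let $\gamma:[-2,3]\to(-\frac12,\frac9{10})\times(-\frac32,\frac52)$ be a smooth regular embedded arc such that for $v\in J_c^+$
\[
\gamma(v)=\big(m_c,\ \varepsilon^{-1}(v-\eta_c)\big)\quad(c\text{ even}),\qquad\gamma(v)=\big(m_c,\ 1-\varepsilon^{-1}(v-\eta_c)\big)\quad(c\text{ odd}),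
\]
and such that the height of $\gamma(v)$ is outside $(-\frac14,\frac54)$ for $v\notin\bigcup_cJ_c^+$. On $J_c^+$ the arc runs along the line $u=m_c$ between the heights $-\frac14$ and $\frac54$, upward for even $c$ and downward for odd $c$. Such an arc exists. It starts at $(m_0,-1)$ and goes up leg $0$, turns above height $\frac54$ over $[m_0,m_1]$, goes down leg $1$, turns below height $-\frac14$ over $[m_1,m_2]$, and so on, and it ends by going up from leg $2q-2$ to $(m_{2q-2},2)$. The turns lie over intervals with disjoint interiors, so the arc is embedded, and its speed between the intervals $J_c^+$ is free.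

Let $\mathbf n(v)$ be the unit normal to the right of $\gamma'(v)$ and $\sigma(u,v)=\gamma(v)+\kappa u\,\mathbf n(v)$. Extend $\gamma$ slightly beyond its endpoints along the vertical lines. By the tubular neighborhood theorem, for $\kappa\in(0,\frac1{20})$ small enough $\sigma$ is an embedding of a neighborhood of $D_H$. It preserves orientation because $(\mathbf n,\gamma')$ is a positive basis. We also take $\kappa$ so small that the intervals $\Lambda_c=[m_c-\kappa,m_c+\kappa]$ are pairwise disjoint. Put $E_{HH}=\sigma(D_H)$ and $G=\sigma^{-1}$ on it. Then $E_{HH}\subset(-0.55,0.95)\times(-2,3)$, so it is disjoint from $E_{HR}$. On $J_c^+$ the normal is $(1,0)$ for even $c$ and $(-1,0)$ for odd $c$. Inverting the formulas gives $G(u,v)=(\ell_c(u),\psi_c(v))$ on $\sigma([-1,1]\times J_c^+)=\Lambda_c\times[-\frac14,\frac54]$, where $\ell_c(u)=(-1)^c(u-m_c)/\kappa$ maps $\Lambda_c$ onto $[-1,1]$. For $v\notin\bigcup_cJ_c^+$ the height of $\sigma(u,v)$ is outside $(-\frac14+\kappa,\frac54-\kappa)\supset(-\frac18,\frac98)$. Therefore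
\begin{equation}\label{eq:legs}
E_{HH}\cap\{-\tfrac18<v<\tfrac98\}=\bigcup_c\Lambda_c\times(-\tfrac18,\tfrac98),\qquad G=(\ell_c,\psi_c)\text{ on }\Lambda_c\times(-\tfrac18,\tfrac98).
\end{equation}
We call $\Lambda_c\times(-\frac18,\frac98)$ \emph{leg $c$} as well.

\subsection*{Itineraries}
Call $E_{LL},E_{LH},E_{HR},E_{RR},E_{RL}$ and the legs \emph{product steps}. Each is a product $I\times J$ on which $G(u,v)=(\alpha(u),\omega(v))$, with $\alpha:I\to[-1,1]$ an affine bijection of slope at least $\frac52$ in absolute value. An \emph{itinerary} is a finite sequence of product steps $I_k\times J^k$ $(0\le k<T)$, each contained in the target rectangle of the previous one. A point \emph{follows} it if its $k$-th image under $G$ lies in the $k$-th step for all $k<T$.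

\begin{lemma}\label{lem:itinerary}
For each itinerary of length $T$ there are a closed interval $U\subset I_0$ of length at most $2(\frac25)^T$ and an affine bijection $a:U\to[-1,1]$ with the following property. A point $(u,v)$ follows the itinerary if and only if $u\in U$ and the successive heights $v,\omega_0(v),\omega_1\omega_0(v),\dots$ lie in $J^0,J^1,\dots,J^{T-1}$, and then $G^T(u,v)=(a(u),\omega_{T-1}\cdots\omega_0(v))$. If all steps are legs, $U$ has length $2\kappa^T$.
\end{lemma}

\begin{proof}
The two coordinates evolve independently. Take $U=\alpha_0^{-1}\circ\dots\circ\alpha_{T-1}^{-1}([-1,1])$ and $a=\alpha_{T-1}\circ\dots\circ\alpha_0$; the composition of inverses is defined because each $\alpha_k^{-1}$ maps $[-1,1]$ onto $I_k\subset[-1,1]$.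
\end{proof}

So every itinerary is available horizontally, and only the heights impose conditions.

\begin{remark}
This is where $d\ge2$ is used. Each rectangle is covered by a branch from itself and by a branch from the previous rectangle of the cycle. For a diffeomorphism, a source has a basis of neighborhoods $B$ with $f^{-1}(B)\subset B$, so no orbit can enter $B$ from outside. Here the second preimage, through $E_{HR}$, lets orbits from the horseshoe land arbitrarily close to the source.
\end{remark}

\section{Realization on the torus and the Klein bottle}\label{sec:realization}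

Index the branches by their target $i\in\{L,H,R\}$ and a number $j\in\{0,\dots,d-1\}$:
\[
E^0_i=E_{ii},\qquad E^1_H=E_{LH},\quad E^1_R=E_{HR},\quad E^1_L=E_{RL},
\]
and $E^j_i$, $2\le j<d$, are the idle branches onto $D_i$. Let $\sigma^j_i:D_i\to E^j_i$ be the inverse of $G|_{E^j_i}$, and let $\operatorname{dom}G=\bigcup_{i,j}E^j_i\subset\operatorname{int}D$.

\begin{proposition}\label{prop:realization}
Let $M$ be the torus or the Klein bottle. There are a $C^\infty$ local diffeomorphism $f:M\to M$ of degree $d$ and smooth embeddings $\iota_0,\dots,\iota_{d-1}:D\to M$ with pairwise disjoint images such that the compact set $\mathbb D=\bigcup_j\iota_j(D)$ and the map $\Pi:\mathbb D\to D$ defined by $\Pi\circ\iota_j=\mathrm{id}$ satisfy: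
\begin{enumerate}
\item[(a)] $f^{-1}(\mathbb D)\subset\mathbb D$; that is, if $x\notin\mathbb D$, then $f(x)\notin\mathbb D$.
\item[(b)] For $x\in\mathbb D$: $f(x)\in\mathbb D$ if and only if $\Pi(x)\in\operatorname{dom}G$; and if $\Pi(x)\in E^j_i$, then $f(x)=\iota_j(G(\Pi(x)))$.
\end{enumerate}
\end{proposition}

We call $\iota_j(D)$ the \emph{sheet} $j$. By (b), the branches $E_{LL},E_{HH},E_{RR}$ lead to sheet $0$ and the branches $E_{LH},E_{HR},E_{RL}$ lead to sheet $1$, whatever the sheet of $x$. The idea of the proof is to start from a linear $d$-fold covering $f_0$ that identifies the $d$ sheets with one another, and to compose it with a diffeomorphism that moves the image of each branch onto its target. For the second step we recall the disc theorem of Palais and Cerf (see \cite[Ch.~8, \S3]{Hirsch}): \emph{in a connected oriented surface without boundary, any two orientation-preserving embeddings $a,b$ of the closed disc satisfy $b=\phi\circ a$ for a diffeomorphism $\phi$ that is isotopic to the identity through diffeomorphisms with support in a common compact set.}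

\begin{lemma}\label{lem:discs}
Let $V$ be an open rectangle in the plane. Let $a_1,\dots,a_k$ and $b_1,\dots,b_k$ be orientation-preserving embeddings of closed discs $\Delta^1,\dots,\Delta^k$ into $V$, where $a_r$ and $b_r$ are defined on $\Delta^r$ and each family has pairwise disjoint images. Then there is a compactly supported diffeomorphism $\phi$ of $V$, isotopic to the identity with compact support, such that $\phi\circ a_r=b_r$ for all $r$.
\end{lemma}

\begin{proof}
Let $\phi_0=\mathrm{id}$, and suppose $\phi_{l-1}$ has the required form and $\phi_{l-1}a_r=b_r$ for $r<l$. The images of $\phi_{l-1}a_l$ and of $b_l$ are disjoint from the images of $b_r=\phi_{l-1}a_r$, $r<l$. So both lie in the open set $V'=V\setminus\bigcup_{r<l}b_r(\Delta^r)$, which is connected, being the complement of finitely many disjoint closed discs. The disc theorem in $V'$ gives $\phi'$ with compact support in $V'$ and $\phi'\phi_{l-1}a_l=b_l$. Extend $\phi'$ by the identity and put $\phi_l=\phi'\phi_{l-1}$. Then $\phi=\phi_k$ has the required properties.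
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:realization}]
Write $M=\mathbb R^2/\Gamma$, where $\Gamma=\mathbb Z^2$ for the torus, and $\Gamma$ is generated by $A(x,y)=(x+1,-y)$ and $B(x,y)=(x,y+1)$ for the Klein bottle. The linear map $F(x,y)=(x,dy)$ commutes with $A$ and with $(x,y)\mapsto(x+1,y)$, and $FB=B^dF$. So $F\Gamma F^{-1}$ is a subgroup of index $d$ of $\Gamma$, and $F$ induces a $d$-fold covering $f_0:M\to M$, of degree $d$. Every element of $\Gamma$ has the form $(x,y)\mapsto(x+k,\pm y+l)$ with $k,l\in\mathbb Z$ and sign $+$ when $k=0$. Hence the projection is injective on $(0,\frac12)\times(0,1)$; let $V$ be the image, with these coordinates and their orientation. Let $S_j\subset V$ be the strip $(0,\frac12)\times(\frac jd,\frac{j+1}d)$, $0\le j<d$. On $S_j$ we have $f_0(x,y)=(x,dy-j)$, an orientation-preserving diffeomorphism onto $V$. These are $d$ preimages for each point of $V$, so $f_0^{-1}(V)=\bigsqcup_jS_j$.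

Each $\sigma^j_i$ extends to an embedding of a neighborhood of $D_i$, and the branches are disjoint compact subsets of $\operatorname{int}D$. So we can choose closed smooth discs $\Delta_i\supset D_i$, slightly larger than $D_i$, such that the sets $\sigma^j_i(\Delta_i)$ are still pairwise disjoint in $\operatorname{int}D$. Let $\iota_0:\bigsqcup_i\Delta_i\to S_0$ be an embedding that is an orientation-preserving similarity on each $\Delta_i$, and let $\iota_j=(f_0|_{S_j})^{-1}\circ f_0\circ\iota_0$, with values in $S_j$. Then $f_0\iota_j=f_0\iota_0$ for all $j$.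

The $3d$ embeddings $f_0\iota_0\sigma^j_i$ of $\Delta_i$ have pairwise disjoint images in $V$, because $f_0\iota_0$ is injective. So do the $3d$ embeddings $\iota_j|_{\Delta_i}$. All preserve orientation. Lemma~\ref{lem:discs} gives a diffeomorphism $\varphi$ of $M$, supported in $V$ and isotopic to the identity, with
\[
\varphi\big(f_0\iota_0\sigma^j_i(z)\big)=\iota_j(z)\qquad(z\in D_i,\ \text{all }i,j).
\]
Put $f=\varphi\circ f_0$, a $C^\infty$ local diffeomorphism of degree $d$. The $d$ preimages of $f_0\iota_0(z')$ under $f_0$ are $\iota_0(z'),\dots,\iota_{d-1}(z')$, so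
\[
f^{-1}(\iota_j(D_i))=f_0^{-1}\big(f_0\iota_0(E^j_i)\big)=\bigcup_{k=0}^{d-1}\iota_k(E^j_i).
\]
Taking the union over $i,j$ gives $f^{-1}(\mathbb D)=\Pi^{-1}(\operatorname{dom}G)$, which proves (a) and the first half of (b). If $x=\iota_k(\sigma^j_i(z))$, then $f(x)=\varphi f_0\iota_0\sigma^j_i(z)=\iota_j(z)$ and $z=G(\Pi(x))$.
\end{proof}

From now on $f$ is this map. Nothing needs to be known about it outside $\mathbb D$. We use $\iota_0$ as a chart; horizontal, vertical and height refer to the coordinates $(u,v)$ of $\Pi(x)$.

\section{The horseshoe, the saddles, and their separation}\label{sec:separation}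

\subsection{The horseshoe $K$}

Let $\mathbf c=(c_k)_{k\in\mathbb Z}$ be a bi-infinite sequence of letters. The intervals $U$ that Lemma~\ref{lem:itinerary} attaches to the itineraries of legs $c_0,\dots,c_{N-1}$ are nested and have length $2\kappa^N$; let $u(\mathbf c)$ be their common point. Let $v(\mathbf c)=y(c_{-1}c_{-2}\dots)\in[0,1]$, and let $K$ be the set of all points $z(\mathbf c)=\iota_0(u(\mathbf c),v(\mathbf c))\in\iota_0(D_H)$. By \eqref{eq:legs} and Proposition~\ref{prop:realization}(b), $f(z(\mathbf c))=\iota_0(\ell_{c_0}(u(\mathbf c)),\psi_{c_0}(v(\mathbf c)))$, which is the point of the shifted sequence. By construction,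
\begin{equation}\label{eq:box}
\begin{gathered}
\text{if $(u,v)\in D_H$ follows the legs $c_0,\dots,c_{N-1}$ and $v\in\psi_{c_{-1}\dots c_{-N}}([0,1])$,}\\
\text{then }|u-u(\mathbf c)|\le2\kappa^N\text{ and }|v-v(\mathbf c)|\le\varepsilon^N .
\end{gathered}
\end{equation}
In particular the coding $\mathbf c\mapsto z(\mathbf c)$ is continuous. It is injective: since the $\Lambda_c$ are disjoint, $u(\mathbf c)$ determines $c_0$, then $\ell_{c_0}(u(\mathbf c))$ determines $c_1$, and so on; since the $J_c$ are disjoint, $v(\mathbf c)$ determines $c_{-1}$, then $\psi_{c_{-1}}^{-1}(v(\mathbf c))$ determines $c_{-2}$, and so on. So $K$ is compact, $f|_K$ is conjugate to the full shift on $q$ symbols, and $h_{\mathrm{top}}(f,K)=\log q$.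

\subsection{The saddles $O_n$}

Let $O_n=\iota_0(u_0,y_n)\in\iota_0(D_L)$ and $N_n=[-0.9,-0.1]\times[y_n-\rho_n,y_n+\rho_n]\subset E_{LL}$. By Proposition~\ref{prop:realization}(b) and \eqref{eq:g}, on $\iota_0(N_n)$ and in the chart $\iota_0$,
\begin{equation}\label{eq:nearO}
f(u,v)=\big(\alpha_-(u),\ y_n+(1-\lambda_n)(v-y_n)\big).
\end{equation}
So $O_n$ is a fixed point with derivative $\operatorname{diag}(\frac52,1-\lambda_n)$, a hyperbolic saddle, and $\mu_n=\delta_{O_n}$ is of saddle type. Let $\Sigma_n=\iota_0([-1,1]\times\{y_n\})\subset\iota_0(D_L)$.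

\begin{lemma}\label{lem:Wu}
$W^u(\hat O_n)=\bigcup_{k\ge0}f^k(\Sigma_n)$.
\end{lemma}

\begin{proof}
The map $u\mapsto\alpha_-^{-1}(u)$ is an inverse branch of $f$ on $\Sigma_n$ that contracts $\Sigma_n$ into itself toward $O_n$. So $\Sigma_n$ and its images lie in $W^u(\hat O_n)$. Conversely, let $z_{-k}\to O_n$ along a past of $z_0$. There is $k_0$ with $z_{-k}\in\iota_0(N_n)$ for $k\ge k_0$. By \eqref{eq:nearO} the deviation of the height from $y_n$ is multiplied by $(1-\lambda_n)^{-1}>1$ at each backward step while it tends to $0$. So it is $0$, $z_{-k_0}\in\Sigma_n$, and $z_0\in f^{k_0}(\Sigma_n)$.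
\end{proof}

\subsection{A trapping set for the unstable curves}

To apply Lemma~\ref{lem:closure} we must know which heights $W^u(\hat O_m)$ can reach inside $\mathbb D$. We list all heights that can arise from $A_m=[4\varepsilon,y_m]$ during one turn of the cycle. Let $Z_m\subset D$ be the union of the horizontal segments
\[
[-1,1]\times\{v\}\subset D_L,\qquad[-1,1]\times\{\psi_w(v)\}\subset D_H,\qquad[-1,1]\times\{y_*+\varepsilon^{-k}(\psi_w(v)-y_*)\}\subset D_R
\]
over all $v\in A_m$, all finite, possibly empty, words $w$ of legs, and all $k\ge0$, where in $D_R$ only heights in $[-\frac12,\frac32]$ are kept. The heights in $D_H$ lie in $[0,1]$, because each $\psi_c$ maps $[0,1]$ into itself.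

\begin{lemma}\label{lem:trap}
$G(Z_m\cap\operatorname{dom}G)\subset Z_m$, and $W^u(\hat O_m)\cap\mathbb D\subset\Pi^{-1}(Z_m)$.
\end{lemma}

\begin{proof}
Let $z\in Z_m\cap\operatorname{dom}G$.

\emph{In $D_L$.} The height $v\le5\varepsilon<3.2$ excludes the idle branches. On $E_{LL}$ the new height is $g(v)\in A_m$ by \eqref{eq:Am}. On $E_{LH}$ the new height is $v$ in $D_H$, which corresponds to the empty word.

\emph{In $D_H$.} The height $\psi_w(v)$ lies in $[0,1]$, so by \eqref{eq:legs} the point $z$ lies in a leg $c$ or in $E_{HR}$. The new height is $\psi_{cw}(v)$ in $D_H$, respectively $\psi_w(v)$ in $D_R$, which corresponds to $k=0$.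

\emph{In $D_R$.} On $E_{RR}$ the exponent $k$ increases by one. On $E_{RL}$ we have $t=\varepsilon^{-k}(\psi_w(v)-y_*)\in[2\varepsilon,6\varepsilon]$. Lemma~\ref{lem:gate}(a) gives $t\in[3\varepsilon,v]\subset[3\varepsilon,y_m]$, and the new height $\theta(t)$ lies in $A_m$ by \eqref{eq:Am}.

For the second claim let $x\in W^u(\hat O_m)\cap\mathbb D$. By Lemma~\ref{lem:Wu}, $x=f^k(x_0)$ with $x_0\in\Sigma_m$. By Proposition~\ref{prop:realization}(a), applied backward from $x$, all points $f^l(x_0)$ with $0\le l\le k$ lie in $\mathbb D$. By (b), $\Pi(x)=G^k(\Pi(x_0))$, and $\Pi(x_0)\in Z_m$.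
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
We have $O_n\in\mathrm{HC}(\mu_n)$ because $\mu_n\in\mathcal M(\mu_n)$. Let $m>n$, so that $y_n>y_m$. The open set $\iota_0(\operatorname{int}D_L\cap\{v>y_m\})$ contains $O_n$, and it is disjoint from $W^u(\hat O_m)$ by Lemma~\ref{lem:trap}, since the points of $Z_m\cap D_L$ have height at most $y_m$. So $O_n\notin\overline{W^u(\hat O_m)}$, and $O_n\notin\mathrm{HC}(\mu_m)$ by Lemma~\ref{lem:closure}.
\end{proof}

\section{Periodic orbits that shadow the horseshoe}\label{sec:periodic}

Fix $n$. We construct periodic orbits related to $O_n$ whose union accumulates on all of $K$. One turn around the cycle along $\beta|_i$ lowers the height by $s_i$, and $s_i>0$ because $\beta$ is not eventually zero. A translation has no fixed point, so we add one step of $E_{LL}$, which pulls the height toward $y_n$ at the rate $\lambda_n$. The pull is weak, so the loss must be very small. Let $I_n=[y_n-\frac{\rho_n}2,y_n+\frac{\rho_n}2]$, and call $i\ge1$ \emph{good} if $\beta_{i+1}=0$ and $s_i\le\lambda_n\rho_n/2$. Each block $0^r$ occurs in $\beta$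 infinitely often, so by \eqref{eq:zeros} there are infinitely many good $i$.

\begin{lemma}\label{lem:periodic}
Let $i$ be good, $T=2i+4$, and consider the itinerary
\[
E_{LH};\quad\text{legs }\beta_i,\beta_{i-1},\dots,\beta_1;\quad E_{HR};\quad E_{RR}\ (i\text{ times});\quad E_{RL};\quad E_{LL}.
\]
Let $U\subset[0.1,0.9]$ and $a:U\to[-1,1]$ be as in Lemma~\ref{lem:itinerary}. Every point of $U\times I_n\subset D_L$ follows the itinerary, and on $\iota_0(U\times I_n)$, in the chart $\iota_0$,
\[
f^T(u,v)=(a(u),b(v)),\qquad b(v)=y_n+(1-\lambda_n)(v-s_i-y_n),\qquad b(I_n)\subset I_n .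
\]
The map $f^T$ has a fixed point $P_i=\iota_0(u_P,v_P)$ with $(u_P,v_P)$ in the interior of $U\times I_n$.
\end{lemma}

\begin{proof}
We follow a height $v\in I_n$. It is admissible for $E_{LH}$, which leaves it unchanged. It stays in $[0,1]$ along the legs, and after them it equals $\psi_{\beta|_i}(v)=y_*+\varepsilon^i(v-s_i)$ by \eqref{eq:affine}. This height is admissible for $E_{HR}$, which does not change it. Since $0\le s_i\le\rho_n/2$,
\[
v-s_i\in[y_n-\rho_n,y_n+\rho_n]\subset(4.5\varepsilon,5\varepsilon).
\]
After $l\le i$ steps of $E_{RR}$ the height is $y_*+\varepsilon^{i-l}(v-s_i)$. For $l<i$ the deviation from $y_*$ is at most $5\varepsilon^2<\frac\varepsilon2$, so the height lies in $J_R$ and the next step is admissible. For $l=i$ the deviation is $v-s_i\in[2\varepsilon,6\varepsilon]$, so $E_{RL}$ is admissible and gives the height $\theta(v-s_i)=v-s_i$ in $D_L$. Finally $E_{LL}$ gives $g(v-s_i)=b(v)$ by \eqref{eq:g}. The last step leads to sheet $0$, so Proposition~\ref{prop:realization}(b) yields the formula for $f^T$. For $v\in I_n$,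
\[
|b(v)-y_n|\le(1-\lambda_n)\Big(\frac{\rho_n}2+\frac{\lambda_n\rho_n}2\Big)=(1-\lambda_n^2)\frac{\rho_n}2<\frac{\rho_n}2 .
\]
So the contraction $b$ maps $I_n$ into its interior and has a fixed point $v_P$ there, namely $v_P=y_n-(1-\lambda_n)s_i/\lambda_n$. The contraction $a^{-1}:[-1,1]\to U$ has a fixed point $u_P$, which is interior to $U$ because $a$ sends the endpoints of $U$ to $\pm1\notin U$.
\end{proof}

By Lemma~\ref{lem:local}, the orbit measure $\mu_{P_i}$ is of saddle type.

\begin{lemma}\label{lem:related}
$\mu_{P_i}\overset h\sim\mu_n$ for every good $i$. Hence the orbit of $P_i$ lies in $\mathrm{HC}(\mu_n)$.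
\end{lemma}

\begin{proof}
Write $P=P_i$ and $O=O_n$. Lemma~\ref{lem:local} applies to $P$ by Lemma~\ref{lem:periodic} and to $O$ by \eqref{eq:nearO}. Consider, in $\iota_0(D_L)$, the horizontal segments $\Sigma_n$ and $\Sigma_P=\iota_0([-1,1]\times\{v_P\})$ and the vertical segments $\Xi_O=\iota_0(\{u_0\}\times I_n)$ and $\Xi_P=\iota_0(\{u_P\}\times I_n)$.

For every $s\ge0$, $\Sigma_n$ is the image under $f^s$ of $\iota_0(\alpha_-^{-s}([-1,1])\times\{y_n\})$, and $\Sigma_P$ is the image under $f^{sT}$ of $\iota_0(a^{-s}([-1,1])\times\{v_P\})$. These horizontal segments shrink to $O$ and to $P$. So for large $s$ we have $\Sigma_n\subset f^s(W^u_{\mathrm{loc}}(\hat O))$ and $\Sigma_P\subset f^{sT}(W^u_{\mathrm{loc}}(\hat P))$. The segments $\Xi_O$ and $\Xi_P$ are mapped into themselves by $f$ and $f^T$ and contracted toward $O$ and $P$. So for large $r$ the vertical segments $f^r(\Xi_O)$ and $f^{rT}(\Xi_P)$ are subarcs of $W^s_{\mathrm{loc}}(\hat O)$ and $W^s_{\mathrm{loc}}(\hat P)$.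

Now $\Sigma_n$ crosses $\Xi_P$ at $\iota_0(u_P,y_n)$, and $\Sigma_P$ crosses $\Xi_O$ at $\iota_0(u_0,v_P)$. Both crossings are transverse and interior to the segments, and the local diffeomorphism $f$ preserves transversality. Applying $f^{rT}$ to the first and $f^r$ to the second gives points of transverse intersection of
\[
f^{rT+s}(W^u_{\mathrm{loc}}(\hat O))\ \text{ with }\ W^s_{\mathrm{loc}}(\hat P),\qquad f^{r+sT}(W^u_{\mathrm{loc}}(\hat P))\ \text{ with }\ W^s_{\mathrm{loc}}(\hat O).
\]
Since $\hat f$ fixes $\hat O$ and $\hat f^{T}$ fixes $\hat P$, these are instances of \eqref{eq:related}, with $(a,b)=(rT,s)$ and $(a,b)=(r,sT)$. The sets $\{\hat O\}$ and $\{\hat P\}$ are atoms of $\hat\mu_n$ and $\hat\mu_P$, so $\mu_n\preceq\mu_P\preceq\mu_n$.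
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $z(\mathbf c)\in K$ and $N\ge1$. The orbit of $P_i$ reads $\beta|_i$ from right to left, so we look for the reversed word. The word $c_{N-1}\cdots c_0\,c_{-1}\cdots c_{-N}$ occurs in $\beta$, say at positions $l-N+1,\dots,l+N$, so that $\beta_{l-k}=c_k$ for $-N\le k\le N-1$. Choose a good $i>l+N$, and let $x$ be the point of the orbit of $P_i$ that is about to follow the leg $\beta_l$. The previous step was a leg, so $x\in\iota_0(D_H)$. Its next legs are $\beta_l,\dots,\beta_{l-N+1}$, that is, $c_0,\dots,c_{N-1}$. Its height is $\psi_{\beta_{l+1}\dots\beta_i}(v_P)$, which lies in $\psi_{\beta_{l+1}\dots\beta_{l+N}}([0,1])=\psi_{c_{-1}\dots c_{-N}}([0,1])$. By \eqref{eq:box}, $x$ is within horizontal distance $2\kappa^N$ and vertical distance $\varepsilon^N$ of $z(\mathbf c)$ in the chart $\iota_0$, and $x\in\mathrm{HC}(\mu_n)$ by Lemma~\ref{lem:related}. Since $N$ is arbitrary and $\mathrm{HC}(\mu_n)$ is closed, $z(\mathbf c)\in\mathrm{HC}(\mu_n)$. Thus $K\subset\mathrm{HC}(\mu_n)$ and $h_{\mathrm{top}}(f,\mathrm{HC}(\mu_n))\ge h_{\mathrm{top}}(f,K)=\log q$.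 This completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\section{The entropy of the measured classes}\label{sec:entropy}

Among the $(2q-1)^i$ words of $i$ legs, the gate admits at most one, namely $\beta|_i$. An orbit that keeps returning to the ladder therefore has very few choices, however large $q$ is. To turn this into Proposition~\ref{prop:entropy} we must first show that a measure related to $\mu_n$ does return to the ladder. Fix $n$ and $\nu\in\mathcal M(\mu_n)$, and let $\Omega=\Pi^{-1}(D_L)$.

\subsection*{Step 1: $\nu$ is carried by the model}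
Since $\nu\preceq\mu_n$, there is a set $\hat A$ with $\hat\nu(\hat A)>0$ such that for each $\hat x\in\hat A$ there are $a,b\ge0$ and $z\in W^u_{\mathrm{loc}}(\hat f^{-b}\hat x)$ with $f^{a+b}(z)\in W^s_{\mathrm{loc}}(\hat O_n)$. Let $\hat z$ be the lift of $z$ in \eqref{eq:pesin} and $p_k=z_{k+a+b}$. Then $(p_k)_{k\in\mathbb Z}$ is an orbit with
\begin{equation}\label{eq:connecting}
\operatorname{dist}(p_k,x_{k+a})\to0\quad(k\to-\infty),\qquad p_k\to O_n\quad(k\to+\infty).
\end{equation}
As $O_n\in\operatorname{int}\mathbb D$, we have $p_k\in\mathbb D$ for large $k$, hence for all $k$ by Proposition~\ref{prop:realization}(a). So $\operatorname{dist}(x_k,\mathbb D)\to0$ as $k\to-\infty$. If $\nu(M\setminus\mathbb D)>0$, then $\{x:\operatorname{dist}(x,\mathbb D)>\eta\}$ has positive measure for some $\eta>0$, and \eqref{eq:recurrence} gives a contradiction for a.e.\ $\hat x\in\hat A$. Hence $\nu(\mathbb D)=1$, and by invariance $\nu(f^{-1}(\mathbb D))=1$, so that $\Pi(x)\in\operatorname{dom}G\subset\operatorname{int}D$ for $\nu$-a.e.\ $x$. Such an $x$ is interior to $\mathbb D$; if it also lies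 in $\operatorname{supp}\nu$, it is a limit of points of $W^u(\hat O_n)\cap\mathbb D$ by Lemma~\ref{lem:closure}, and $\Pi(x)\in\overline{Z_n}$ by Lemma~\ref{lem:trap}. So there is a set $X\subset\mathbb D$ with $\nu(X)=1$ such that for $x\in X$
\begin{equation}\label{eq:heights}
\Pi(x)\in D_L\Rightarrow\text{the height is in }A_n,\qquad\Pi(x)\in D_H\Rightarrow\text{the height is in }[0,1].
\end{equation}
For $\hat\nu$-a.e.\ $\hat x$, all coordinates $x_k$ lie in $X$.

\subsection*{Step 2: $\nu(\Omega)>0$}
Suppose $\nu(\Omega)=0$. Take $\hat x\in\hat A$ with $x_k\in X\setminus\Omega$ for all $k$ and such that \eqref{eq:recurrence} holds for those of the sets $\iota_j(D_i)$ that have positive measure. Let $(p_k)$ be as in \eqref{eq:connecting}. The $3d$ sets $\iota_j(D_i)$ are compact and disjoint, so for $k\ll0$ the points $p_k$ and $x_{k+a}$ lie in the same one; in particular $p_k\notin\Omega$. But $p_k\in\Omega$ for large $k$. Let $k_1$ be the first time with $p_{k_1}\in\Omega$. The branches in $D_H$ lead to $D_H$ or $D_R$, and those in $D_R$ lead to $D_R$ or $D_L$. So the step at time $k_1-1$ is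 $E_{RL}$, and there are two cases.

\emph{Case (i): $\Pi(p_k)\in D_R$ for all $k<k_1$.} Then $\Pi(x_k)\in D_R$ for all $k\ll0$, so $\nu(\Pi^{-1}(D_R))=1$ by the choice of $\hat x$. For a.e.\ $x$ the whole forward orbit then projects into $D_R$, so every step is $E_{RR}$. There $G$ multiplies $u-u_0$ by $\frac52$ and $v-y_*$ by $\varepsilon^{-1}$, and both stay bounded, so $\Pi(x)=(u_0,y_*)$. Since $E_{RR}$ leads to sheet $0$, invariance shows that $\nu$ is the Dirac mass at $\iota_0(u_0,y_*)$. This fixed point is a source, with exponents $\log\frac52$ and $\log\frac1\varepsilon$, which contradicts saddle type.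

\emph{Case (ii): there is a last time $k_2<k_1$ with $\Pi(p_{k_2})\in D_H$.} Before time $k_1$, the rectangle $D_H$ can be entered only from itself, so $\Pi(p_k)\in D_H$ for all $k\le k_2$ and $\Pi(p_k)\in E_{HH}$ for $k<k_2$. Let $v_k$ be the height of $p_k$. By \eqref{eq:connecting} and \eqref{eq:heights} there is $k_0<k_2$ with $v_k\in(-\frac18,\frac98)$ for $k\le k_0$. By \eqref{eq:legs}, $v_{k+1}=\psi_{c_k}(v_k)$ for some legs $c_k$, $k\le k_0$. Thus $v_{k_0}=\psi_w(v_{k_0-r})$ with $w=c_{k_0-1}\dots c_{k_0-r}$, and $|v_{k_0}-\psi_w(0)|\le\frac98\varepsilon^r$. Letting $r\to\infty$, we get $v_{k_0}=y(c_{k_0-1}c_{k_0-2}\dots)\in[0,1]$. A point of $E_{HH}$ of height $y(w')\in[0,1]$ lies in a leg $c$, and its image has height $y(cw')$. So $v_{k_2}=y(w')$ for an infinite word $w'$ of legs. Then come $E_{HR}$, a number $k\ge0$ of steps $E_{RR}$, and $E_{RL}$, which requires $\varepsilon^{-k}(y(w')-y_*)\in[2\varepsilon,6\varepsilon]$. Lemma~\ref{lem:gate}(b) forbids this.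

Both cases are impossible, so $\nu(\Omega)>0$. In particular no measure carried by $K$ belongs to $\mathcal M(\mu_n)$.

\subsection*{Step 3: the first return map}
Let $\tau(x)=\min\{k\ge1:f^k(x)\in\Omega\}$, $f_\Omega=f^\tau$ and $\nu_\Omega=\nu(\cdot\cap\Omega)/\nu(\Omega)$. For an ergodic measure-preserving map, invertible or not, $f_\Omega$ is defined a.e.\ on $\Omega$ and preserves $\nu_\Omega$, and
\[
\int_\Omega\tau\,d\nu_\Omega=\frac1{\nu(\Omega)}\quad\text{(Kac)},\qquad h(f,\nu)=\nu(\Omega)\,h(f_\Omega,\nu_\Omega)\quad\text{(Abramov)}.
\]
We work on the set of $x\in\Omega$ whose forward orbit stays in $X$ and returns to $\Omega$ infinitely often; it has full $\nu_\Omega$-measure. Let $(u,v)=\Pi(x)$, so $v\in A_n$ and $x$ does not meet an idle branch. Either the first step is $E_{LL}$, or the excursion consists of $E_{LH}$, finitely many legs (by \eqref{eq:heights} and \eqref{eq:legs}), $E_{HR}$, finitely many steps $E_{RR}$, and $E_{RL}$. In the second case Lemma~\ref{lem:gate}(a) determines everything from the number of legs. So the return has one of the following \emph{types} $r$: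
\begin{itemize}
\item $r=*$: the step $E_{LL}$, with $\tau_*=1$ and new height $b_*(v)=g(v)$;
\item $r=i\ge0$ with $\beta_{i+1}=0$: the steps $E_{LH}$, legs $\beta_i,\dots,\beta_1$, $E_{HR}$, $i$ times $E_{RR}$, $E_{RL}$, with $\tau_i=2i+3$ and new height $b_i(v)=\theta(v-s_i)$.
\end{itemize}
Each $b_r$ is increasing and maps $A_n$ into $A_n$ by \eqref{eq:Am}. The sheet of $f_\Omega(x)$ is $0$ for $r=*$ and $1$ otherwise. Let $U_r$ and $a_r:U_r\to[-1,1]$ be given by Lemma~\ref{lem:itinerary}, so that $\Pi f_\Omega(x)=(a_r(u),b_r(v))$ with $u\in U_r$ and $|a_r'|\ge\frac52$. Hence the points whose first $N$ returns have prescribed types have $u$ in an interval of length at most $2(\frac25)^N$.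

Let $\mathcal U$ be the countable partition of $\Omega$ into types and $\nu_r$ the $\nu_\Omega$-measure of type $r$. Its entropy is $H(\mathcal U)=-\sum_r\nu_r\log\nu_r$, and $\sum_r\nu_r\tau_r=1/\nu(\Omega)$ by Kac's formula. There is one type of length $1$ and at most one of each odd length $\ge3$. Let $z=\frac{\sqrt5-1}2$, so that $z^2+z=1$ and $-\log z=\log\frac{1+\sqrt5}2$. Then
\[
\sum_rz^{\tau_r}\le z+\sum_{i\ge0}z^{2i+3}=z+\frac{z^3}{1-z^2}=z+z^2=1 .
\]
From $\log t\le t-1$ we get Gibbs' inequality $\sum_r\nu_r\log(z^{\tau_r}/\nu_r)\le\sum_rz^{\tau_r}-1\le0$, with the first sum over $\nu_r>0$. That is,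
\begin{equation}\label{eq:gibbs}
H(\mathcal U)\le\log\tfrac{1+\sqrt5}2\cdot\sum_r\nu_r\tau_r=\frac{1}{\nu(\Omega)}\log\tfrac{1+\sqrt5}2<\infty .
\end{equation}

\subsection*{Step 4: heights and sheets add no entropy}
The types determine $u$ but neither $v$ nor the sheet. We show that these contribute nothing, because monotone maps of an interval create only linearly many distinctions. Let $\xi_k$ be a refining sequence of partitions of $A_n$, where $\xi_k$ consists of $2^k$ intervals of equal length, viewed as partitions of $\Omega$ through the height. Let $\mathcal S$ be the partition into sheets, and $\mathcal P_k=\mathcal U\vee\xi_k\vee\mathcal S$, a partition of finite entropy. Fix an atom of $\mathcal U_N=\bigvee_{j<N}f_\Omega^{-j}\mathcal U$, with types $r_0,\dots,r_{N-1}$. On it, the height after $j<N$ returns is $b_{r_{j-1}}\circ\dots\circ b_{r_0}(v)$, an increasing function of $v$. So $f_\Omega^{-j}\xi_k$ cuts the range $A_n$ of $v$ in at most $2^k-1$ places, and $\bigvee_{j<N}f_\Omega^{-j}\xi_k$ has at most $N(2^k-1)+1$ elements on the atom. The sheet at time $0$ takes at most $d$ values,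 and the later sheets are determined by the types. Since refining each atom into at most $m$ pieces increases the entropy of a partition by at most $\log m$, and $H(\mathcal U_N)\le NH(\mathcal U)$ by subadditivity and invariance,
\[
H\Big(\bigvee_{j<N}f_\Omega^{-j}\mathcal P_k\Big)\le NH(\mathcal U)+\log\big(d(N(2^k-1)+1)\big).
\]
Dividing by $N$ and letting $N\to\infty$ gives $h(f_\Omega,\nu_\Omega;\mathcal P_k)\le H(\mathcal U)$.

The partitions $\mathcal Q_k=\bigvee_{j<k}f_\Omega^{-j}\mathcal P_k$ increase and satisfy $h(f_\Omega,\nu_\Omega;\mathcal Q_k)=h(f_\Omega,\nu_\Omega;\mathcal P_k)$. Each atom of $\mathcal Q_k$ lies in one sheet, in a rectangle of width at most $2(\frac25)^k$ and height at most $2^{-k}$. So the $\mathcal Q_k$ generate the Borel $\sigma$-algebra modulo null sets. By the Kolmogorov--Sinai theorem for an increasing generating sequence of partitions of finite entropy, $h(f_\Omega,\nu_\Omega)=\lim_kh(f_\Omega,\nu_\Omega;\mathcal Q_k)\le H(\mathcal U)$. Abramov's formula and \eqref{eq:gibbs} give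
\[
h(f,\nu)=\nu(\Omega)\,h(f_\Omega,\nu_\Omega)\le\nu(\Omega)\,H(\mathcal U)\le\log\tfrac{1+\sqrt5}2 .
\]
Since $\frac{1+\sqrt5}2<2\le d$, this proves Proposition~\ref{prop:entropy}.\qed

\begin{thebibliography}{9}

\bibitem{Ghezal}
Mat\'eo Ghezal, \emph{Finiteness of measures of maximal entropy for smooth saddle surface endomorphisms}, arXiv:2511.12345 (2025).

\bibitem{Hirsch}
Hirsch, \emph{Differential Topology}.

\end{thebibliography}
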